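\title{Tiltan without superclub at the successor of every singular cardinal}

\begin{abstract}
The superclub principle $\clubsuit^\Diamond_\mu$ lies between the diamond principle and the club principle $\clubsuit_\mu$, also called tiltan. We show that it is consistent, relative to a supercompact cardinal, that $\clubsuit_{\lambda^+}$ holds and $\clubsuit^\Diamond_{\lambda^+}$ fails for every singular cardinal $\lambda$ simultaneously, and in fact for every uncountable limit cardinal $\lambda$. The model is obtained by a Radin forcing with interleaved collapses over a ground model in which, at the relevant inaccessible cardinals $\alpha$, tiltan holds at $\alpha^+$ with guessing sets of size less than $\alpha$ while guessing by sets of size $\alpha$ fails in a strong form. The conditions that guide the collapses are read off from Cohen functions.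
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in ZFC. Let $\mu$ be a regular uncountable cardinal, let $\lim(\mu)$ be the set of limit ordinals below $\mu$, and let $[X]^\nu$ be the set of subsets of $X$ of cardinality $\nu$.

\begin{definition}\label{def:principles}
\emph{Tiltan}, $\clubsuit_\mu$, states that there is a sequence $(T_\delta\mid\delta\in\lim(\mu))$ with $T_\delta$ an unbounded subset of $\delta$ such that for every $A\in[\mu]^\mu$ the set $\{\delta\in\lim(\mu)\mid T_\delta\subseteq A\cap\delta\}$ is stationary in $\mu$.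

\emph{Superclub}, $\clubsuit^\Diamond_\mu$, states that there is a sequence $(S_\delta\mid\delta\in\lim(\mu))$ with $S_\delta$ an unbounded subset of $\delta$ such that for every $A\in[\mu]^\mu$ there is $B\in[A]^\mu$ for which $\{\delta\in\lim(\mu)\mid B\cap\delta=S_\delta\}$ is stationary in $\mu$.
\end{definition}

Both principles weaken diamond. Recall that for a stationary $S\subseteq\mu$, $\diamondsuit_S$ states that there are $D_\delta\subseteq\delta$ $(\delta\in S)$ such that $\{\delta\in S\mid A\cap\delta=D_\delta\}$ is stationary for every $A\subseteq\mu$. Diamond guesses the initial segments of $A$ exactly. Tiltan only finds a cofinal piece of $A\cap\delta$, and the pieces found at different $\delta$ need not be related. Superclub is allowed to thin $A$ once, to $B$, and must then guess the initial segments of $B$ exactly.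

\begin{lemma}\label{lem:chain}
If $S\subseteq\mu$ is stationary, then $\diamondsuit_S$ implies $\clubsuit^\Diamond_\mu$, and $\clubsuit^\Diamond_\mu$ implies $\clubsuit_\mu$.
\end{lemma}

\begin{proof}
Given a diamond sequence, let $S_\delta=D_\delta$ if $\delta\in S$ and $D_\delta$ is unbounded in $\delta$, and $S_\delta=\delta$ otherwise. If $A\in[\mu]^\mu$, then $A\cap\delta$ is unbounded in $\delta$ for club many $\delta$, so $B=A$ works. For the second implication, $B\cap\delta=S_\delta$ and $B\subseteq A$ give $S_\delta\subseteq A\cap\delta$, so a superclub sequence is a tiltan sequence.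
\end{proof}

At a successor cardinal $\lambda^+$, diamond implies $2^\lambda=\lambda^+$, because every $A\subseteq\lambda$ equals $D_\delta$ for some $\delta>\lambda$. For uncountable $\lambda$ there is a converse.

\begin{theorem}[Shelah \cite{Sh}]\label{thm:shelah}
If $\lambda$ is uncountable, $2^\lambda=\lambda^+$ and $S\subseteq\{\delta<\lambda^+:\operatorname{cf}\delta\ne\operatorname{cf}\lambda\}$ is stationary, then $\diamondsuit_S$ holds.
\end{theorem}

\begin{corollary}\label{cor:gch}
If $\lambda$ is uncountable and $2^\lambda=\lambda^+$, then $\clubsuit^\Diamond_{\lambda^+}$ holds.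
\end{corollary}

\begin{proof}
Take $\theta\in\{\omega,\omega_1\}$ different from $\operatorname{cf}\lambda$. The set of $\delta<\lambda^+$ of cofinality $\theta$ is stationary, so Theorem~\ref{thm:shelah} and Lemma~\ref{lem:chain} apply.
\end{proof}

So tiltan and superclub can differ at $\lambda^+$ only if $2^\lambda>\lambda^+$. It is known that for every regular cardinal $\kappa$ one can consistently have $\clubsuit_{\kappa^+}$ together with $\neg\clubsuit^\Diamond_{\kappa^+}$, and that, assuming a supercompact cardinal, the same separation can be obtained at $\kappa^+$ for a single singular $\kappa$. The following question comes from Garti and Shelah \cite{GS}.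

\begin{quote}
Is it consistent that $\clubsuit_{\lambda^+}$ holds and $\clubsuit^\Diamond_{\lambda^+}$ fails for every singular cardinal $\lambda$ simultaneously?
\end{quote}

The local results suggest a positive answer, but Corollary~\ref{cor:gch} shows the price. In such a model $2^\lambda>\lambda^+$ for every singular $\lambda$, so the singular cardinal hypothesis, which for a strong limit singular $\lambda$ asserts $2^\lambda=\lambda^+$, fails at every strong limit singular cardinal. By Gitik \cite{Gi}, the failure of the singular cardinal hypothesis has the consistency strength of a measurable cardinal $\nu$ with $o(\nu)=\nu^{++}$, so some large cardinals are necessary. We show that the answer is positive under the following hypothesis, which we do not claim to be optimal.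

\begin{quote}
\textbf{(H)}\quad $\kappa$ is $\kappa^{+3}$-supercompact and $2^{\kappa^{+n}}=\kappa^{+n+1}$ for $n\le3$.
\end{quote}

\begin{theorem}\label{thm:main}
Assume \textup{(H)}. Then in a forcing extension there is a transitive model $W$ of ZFC such that for every uncountable limit cardinal $\lambda$ of $W$, in particular for every singular $\lambda$, the model $W$ satisfies the following.
\begin{enumerate}
\item[(1)] $\clubsuit_{\lambda^+}$. Moreover, for every regular $\theta<\lambda$ there are a stationary set $S\subseteq\{\delta<\lambda^+:\operatorname{cf}\delta=\theta\}$ and cofinal sets $T_\delta\subseteq\delta$ with $|T_\delta|=\theta$ $(\delta\in S)$ such that $\{\delta\in S:T_\delta\subseteq A\}$ is stationary for every $A\in[\lambda^+]^{\lambda^+}$.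
\item[(2)] $\neg\clubsuit^\Diamond_{\lambda^+}$. Moreover, for every $\mathcal S\subseteq P(\lambda^+)$ with $|\mathcal S|\le\lambda^+$ there is $A\in[\lambda^+]^{\lambda^+}$ such that $|\{\delta<\lambda^+:B\cap\delta\in\mathcal S\}|\le\lambda$ for every $B\in[A]^{\lambda^+}$.
\item[(3)] $2^\lambda=\lambda^{++}$.
\end{enumerate}
\end{theorem}

Hypothesis (H) holds if GCH holds and $\kappa$ is $\kappa^{+3}$-supercompact, and it can be forced over any model with a supercompact cardinal (Lemma~\ref{lem:H}). Hence it is consistent, relative to a supercompact cardinal, that $\clubsuit_{\lambda^+}$ holds and $\clubsuit^\Diamond_{\lambda^+}$ fails for every singular $\lambda$.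

In (1) and (2) the second sentence implies the first. For (1), take $\theta=\omega$ and put $T_\delta=\delta$ for limit $\delta\notin S$. For (2), given a candidate sequence $(S_\delta)$, apply the statement to $\mathcal S=\{S_\delta:\delta\in\lim(\lambda^+)\}$; for the resulting $A$ and any $B\in[A]^{\lambda^+}$ the set $\{\delta:B\cap\delta=S_\delta\}$ has size at most $\lambda$, so it is not stationary.

\subsection*{The plan}
The two principles differ in the size of the guesses. A tiltan guess $T_\delta$ may have size $\operatorname{cf}\delta<\lambda$, while a superclub guess $B\cap\delta$ has size $\lambda$ for all large $\delta$. Section~\ref{sec:local} isolates a statement $(\bigstar)_\alpha$ about an inaccessible $\alpha$, saying that small guesses succeed and guesses of size $\alpha$ fail. Cohen forcing produces it, and it yields (1) and (2) in the extension by any forcing whose conditions are organized by ``lower parts'' as in Prikry forcing.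

For the global result every uncountable limit cardinal of $W$ has to be such an $\alpha$. We add a club $C\subseteq\kappa$ of cardinals $\alpha$ with $(\bigstar)_\alpha$ by a Radin forcing, and between consecutive members of $C$ we collapse all but finitely many cardinals. Then every uncountable limit cardinal below $\kappa$ is a limit point of $C$. At $\lambda\in C$ the forcing factors into a lower factor, to which Section~\ref{sec:local} applies, and an upper factor that adds no subsets of $\lambda^+$. Finally $\kappa$ stays inaccessible, and $W$ is the $V_\kappa$ of the extension. Section~\ref{sec:ground} prepares the ground model, Sections~\ref{sec:good} and~\ref{sec:forcing} define the forcing, Section~\ref{sec:prikry} proves the Prikry property, Section~\ref{sec:extension} computes the cardinals of the extension, and Section~\ref{sec:proof} assembles the proof.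

\subsection*{Conventions}
In a forcing poset $q\le p$ means that $q$ is stronger, and $P/p=\{q\in P:q\le p\}$. A poset is \emph{$<\mu$-closed} if decreasing sequences of length less than $\mu$ have lower bounds, and \emph{$<\mu$-directed closed} if directed subsets of size less than $\mu$ do. ``Regular'' means infinite regular. We write $\mathrm{Inacc}$ for the class of inaccessible cardinals, $S^{\alpha^+}_\theta=\{\delta<\alpha^+:\operatorname{cf}\delta=\theta\}$, and
\[\beta^*=\beta^{+4}.\]
We use freely that if $\nu$ is regular uncountable and $P$ is $\nu$-c.c., then $\nu$ stays regular and every club subset of $\nu$ in the extension contains a club of the ground model.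

For regular $\mu<\alpha$, the Levy collapse $\mathrm{Col}(\mu,<\alpha)$ is the set of partial functions $f:\mu\times\alpha\to\alpha$ with $|f|<\mu$ and $f(\xi,\eta)<\eta$ or $f(\xi,\eta)=0$, ordered by $f\le g$ iff $f\supseteq g$. It is $<\mu$-closed, with unions as lower bounds; compatible $f,g$ have greatest lower bound $f\cup g$; a subfunction of a condition is a condition; and a generic filter gives a surjection from $\mu$ onto each $\eta\in(\mu,\alpha)$. If $\mu<\beta\le\alpha$ with $\alpha,\beta$ inaccessible and $f\in\mathrm{Col}(\mu,<\alpha)$, then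
\begin{equation}\label{eq:rank}
f\in V_\beta\iff f\in\mathrm{Col}(\mu,<\beta).
\end{equation}
Indeed $f\in V_\beta$ gives $\operatorname{dom}f\subseteq\mu\times\beta$, and conversely a subset of $V_\beta$ of size less than $\beta$ belongs to $V_\beta$.

\section{The separation at one cardinal}\label{sec:local}

\begin{definition}\label{def:star}
$(\bigstar)_\alpha$ is the statement: $\alpha$ is inaccessible, $2^\alpha=\alpha^{++}$, $2^{\alpha^{++}}=\alpha^{+3}$, and
\begin{enumerate}
\item[(a)] for each regular $\theta<\alpha$ there are cofinal $T_\delta\subseteq\delta$ with $|T_\delta|=\theta$ $(\delta\in S^{\alpha^+}_\theta)$ such that $\{\delta:T_\delta\subseteq A\}$ is stationary in $\alpha^+$ for every $A\in[\alpha^+]^{\alpha^+}$;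
\item[(b)] for each $\mathcal S\subseteq[\alpha^+]^\alpha$ with $|\mathcal S|\le\alpha^+$ there is $Y\in[\alpha^+]^{\alpha^+}$ that includes no member of $\mathcal S$.
\end{enumerate}
\end{definition}

Clause (a) gives $\clubsuit_{\alpha^+}$. Clause (b) gives $\neg\clubsuit^\Diamond_{\alpha^+}$: given $(S_\delta)$, let $Y$ include no $S_\delta$ of size $\alpha$; if $B\in[Y]^{\alpha^+}$, then $|B\cap\delta|=\alpha$ for all large $\delta$, and for such $\delta$ the equation $B\cap\delta=S_\delta$ would give $S_\delta\subseteq Y$. The cardinal arithmetic in $(\bigstar)_\alpha$ serves the counting arguments of later sections.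

\subsection*{Cohen forcing at an inaccessible}
For inaccessible $\alpha$ let $\mathbb A_\alpha$ be the poset of partial functions from $\alpha^{++}\times\alpha$ to $V_\alpha$ of size less than $\alpha$, ordered by reverse inclusion. It adds $\alpha^{++}$ Cohen functions; we let them take values in $V_\alpha$ because they will later have to carry collapse conditions. For $\zeta<\alpha^{++}$ let $\mathbb A_\alpha{\upharpoonright}\zeta$ and $\mathbb A_\alpha^\zeta$ consist of the conditions with domain included in $\zeta\times\alpha$ and in $[\zeta,\alpha^{++})\times\alpha$, so that $\mathbb A_\alpha\cong\mathbb A_\alpha{\upharpoonright}\zeta\times\mathbb A_\alpha^\zeta$. We write $c$ both for a generic filter and for its union, and $c_\zeta=c(\zeta,\cdot):\alpha\to V_\alpha$.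

\begin{lemma}\label{lem:cohen}
Let $\alpha$ be inaccessible with $2^{\alpha^{+n}}=\alpha^{+n+1}$ for $n\le2$. Then $\mathbb A_\alpha$ is $<\alpha$-closed, $\alpha^+$-c.c.\ and of size $\alpha^{++}$; it preserves cofinalities and $V_\alpha$; and it forces $(\bigstar)_\alpha$.
\end{lemma}

\begin{proof}
Closure is clear from the regularity of $\alpha$, and the size is $(\alpha^{++})^{<\alpha}=\alpha^{++}$. Since $\alpha^{<\alpha}=\alpha=|V_\alpha|$, the $\Delta$-system lemma shows that among any $\alpha^+$ conditions there are $\alpha^+$ whose domains form a $\Delta$-system and which agree on the root. The union of fewer than $\alpha$ of these is a condition. This gives the chain condition, hence the preservation claims, and $\alpha$ stays inaccessible in $V[c]$. The $c_\zeta$ are distinct, and there are $(\alpha^{++})^\alpha=\alpha^{++}$ nice names for subsets of $\alpha$ and $(\alpha^{++})^{\alpha^{++}}=\alpha^{+3}$ for subsets of $\alpha^{++}$. So $2^\alpha=\alpha^{++}$ and $2^{\alpha^{++}}=\alpha^{+3}$ in $V[c]$.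

(a) Let $\theta<\alpha$ be regular and $S=S^{\alpha^+}_\theta$, which is the same set in $V$ and $V[c]$. In $V$, Theorem~\ref{thm:shelah} gives a $\diamondsuit_S$-sequence $(D_\delta)$. Let $T_\delta$ be a cofinal subset of order type $\theta$ of $D_\delta$ if $D_\delta$ is unbounded in $\delta$, and of $\delta$ otherwise. As in Lemma~\ref{lem:chain}, this sequence satisfies (a) in $V$. We show that it does so in $V[c]$. Let $p\Vdash\dot A\in[\alpha^+]^{\alpha^+}$ and let $E\in V$ be club in $\alpha^+$. For $\beta<\alpha^+$ pick $p_\beta\le p$ and $\xi_\beta\ge\beta$ with $p_\beta\Vdash\xi_\beta\in\dot A$. Choose $X\in[\alpha^+]^{\alpha^+}$ such that $\{p_\beta:\beta\in X\}$ is a $\Delta$-system as above. The set $\{\xi_\beta:\beta\in X\}\in V$ is unbounded, so it includes $T_\delta$ for some $\delta\in E\cap S$. The union of $\theta$ of the $p_\beta$, one for each element of $T_\delta$, is a condition below $p$ that forces $T_\delta\subseteq\dot A$.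

(b) A family $\mathcal S\in V[c]$ as in (b) is coded by a subset of $\alpha^+$. A nice name for such a subset mentions at most $\alpha^+$ conditions, so $\mathcal S\in V[c{\upharpoonright}\zeta]$ for some $\zeta<\alpha^{++}$. Let $Y=\{\eta<\alpha^+:c_{\zeta+\eta}(0)=\emptyset\}$. The rest of $c$ is $\mathbb A_\alpha^\zeta$-generic over $V[c{\upharpoonright}\zeta]$. If $s\in\mathcal S$ and $p\in\mathbb A_\alpha^\zeta$, then $|p|<\alpha=|s|$, so there is $\eta\in s$ with $(\zeta+\eta,0)\notin\operatorname{dom}p$, and $p\cup\{((\zeta+\eta,0),1)\}$ forces $\eta\notin Y$. Thus $s\not\subseteq Y$. The same argument with the value $\emptyset$ and a large $\eta$ shows that $Y$ is unbounded.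
\end{proof}

The two halves of the proof show why (a) and (b) coexist: a condition is large enough to put a set of size $\theta<\alpha$ into $\dot A$, and too small to put a set of size $\alpha$ into $Y$.

\subsection*{Forcings with lower parts}
We now want to make $\alpha$ singular and keep the separation. The following definition lists what is needed of the forcing.

\begin{definition}\label{def:stem}
Let $\lambda$ be an infinite cardinal. A \emph{$\lambda$-stem structure} on a poset $P$ consists of a map $p\mapsto\ell(p)$ with at most $\lambda$ values (\emph{lower parts}), a map $p\mapsto\pi(p)$ (\emph{sets of points}) with $\pi(p)$ determined by $\ell(p)$, and a partial operation $\wedge$, such that: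
\begin{enumerate}
\item[(S1)] fewer than $\lambda$ conditions with the same lower part have a common extension;
\item[(S2)] $q\le p$ implies $\pi(p)\subseteq\pi(q)$;
\item[(S3)] if $d,g$ are compatible and $\pi(d)\subseteq\pi(g)$, then $d\wedge g$ is defined, $d\wedge g\le d,g$, every common extension of $d$ and $g$ extends $d\wedge g$, and $\pi(d\wedge g)=\pi(g)$; if moreover $\pi(d)=\pi(g)$, then $\ell(d\wedge g)$ depends only on $\ell(d)$ and $\ell(g)$.
\end{enumerate}
\end{definition}

\begin{example}\label{ex:prikry}
Let $U$ be a normal measure on $\lambda$. Prikry forcing consists of pairs $(s,A)$ with $s\subseteq\lambda$ finite, $A\in U$ and $\max s<\min A$; $(t,B)\le(s,A)$ iff $t$ end-extends $s$, $B\subseteq A$ and $t\setminus s\subseteq A$. Put $\ell(s,A)=\pi(s,A)=s$. Then (S1) is the $\lambda$-completeness of $U$ and (S2) is immediate. For (S3) let $(s',C)$ extend both $(s,A)$ and $(t,B)$, where $s\subseteq t$. Both $s$ and $t$ are initial segments of $s'$, and $t\setminus s\subseteq s'\setminus s\subseteq A$, so $(t,A\cap B)$ extends both conditions; and $s'\setminus t$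 and $C$ are included in $A\cap B$. So $(s,A)\wedge(t,B)=(t,A\cap B)$ works. Prikry forcing keeps $\lambda$ a cardinal and gives it cofinality $\omega$. Hence, if $(\bigstar)_\lambda$ holds, the next proposition separates tiltan from superclub at the successor of the singular cardinal $\lambda$. Proposition~\ref{prop:ground} provides a measurable cardinal with $(\bigstar)$.
\end{example}

\begin{proposition}\label{prop:transfer}
Assume $(\bigstar)_\lambda$, let $P$ carry a $\lambda$-stem structure, and let $G$ be $P$-generic over $V$ with $\lambda$ a cardinal of $V[G]$. Then $P$ is $\lambda^+$-c.c., $(\lambda^+)^{V[G]}=(\lambda^+)^V$, and statements \textup{(1)} and \textup{(2)} of Theorem~\ref{thm:main} hold for $\lambda$ in $V[G]$.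
\end{proposition}

\begin{proof}
Among $\lambda^+$ conditions two have the same lower part and are compatible by (S1). So $(\lambda^+)^V$ stays regular, and it is the successor of $\lambda$ in $V[G]$.

(1) Let $\theta<\lambda$ be regular in $V[G]$, hence in $V$. Let $S=(S^{\lambda^+}_\theta)^V$ and let $(T_\delta:\delta\in S)\in V$ be given by (a). In $V[G]$ every $\delta\in S$ still has cofinality $\theta$, and $|T_\delta|=\theta$. Let $p\Vdash\dot A\in[\lambda^+]^{\lambda^+}$ and let $E\in V$ be club in $\lambda^+$; it suffices to find $\delta\in E\cap S$ and an extension of $p$ forcing $T_\delta\subseteq\dot A$. In $V$ choose $p_\beta\le p$ and $\xi_\beta\ge\beta$ with $p_\beta\Vdash\xi_\beta\in\dot A$ $(\beta<\lambda^+)$. Some lower part $t$ equals $\ell(p_\beta)$ for $\lambda^+$ many $\beta$, and $X=\{\xi_\beta:\ell(p_\beta)=t\}$ is unbounded in $\lambda^+$. Pick $\delta\in E\cap S$ with $T_\delta\subseteq X$. By (S1) the $\theta$ conditions with lower part $t$ that correspond to the elements of $T_\delta$ have a common extension, and it forces $T_\delta\subseteq\dot A$.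

(2) Let $\mathcal S=\{S_\gamma:\gamma<\lambda^+\}\in V[G]$ (the case $\mathcal S=\emptyset$ is trivial), and fix in $V$ a sequence of names $\dot S_\gamma$. Clause (b) speaks about families in $V$, so we approximate. For $\gamma<\lambda^+$ and a lower part $s$ let, in $V$,
\[S^s_\gamma=\{\xi<\lambda^+:\text{some $q$ with $\ell(q)=s$ forces }\xi\in\dot S_\gamma\}.\]
There are at most $\lambda^+$ such sets. Choose a subset of size $\lambda$ from each $S^s_\gamma$ of size at least $\lambda$ and apply (b). This gives $Y\in V$, $Y\in[\lambda^+]^{\lambda^+}$, that includes no $S^s_\gamma$ of $V$-cardinality at least $\lambda$. We show that $A=Y$ is as required.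

Suppose that $B=\dot B^G\in[Y]^{\lambda^+}$ and that $D=\{\delta<\lambda^+:B\cap\delta\in\mathcal S\}$ has size $\lambda^+$. We want $\delta\in D$ and one lower part $t'$ that accounts for $\lambda$ elements of $B\cap\delta$. For a fixed $\delta$ the pigeonhole principle does not give this, since there are $\lambda$ elements and $\lambda$ lower parts. So we thin out at the level of $\lambda^+$ first and then use (S3) to compute the lower part. Work in $V[G]$.

For $\delta\in D$ choose $\gamma_\delta$ and $d_\delta\in G$ forcing $\dot B\subseteq Y$ and $\dot B\cap\delta=\dot S_{\gamma_\delta}$. Let $D_1\in[D]^{\lambda^+}$ be such that all $d_\delta$ $(\delta\in D_1)$ have the same lower part, hence the same set of points, and fix $\delta_0\in D_1$. For $\xi\in B$ choose $b_\xi\in G$ with $b_\xi\le d_{\delta_0}$ and $b_\xi\Vdash\xi\in\dot B$. Let $B_1\in[B]^{\lambda^+}$ be such that all $b_\xi$ $(\xi\in B_1)$ have the same lower part $t$, hence the same set of points $\pi_1$. By (S2), $\pi(d_\delta)\subseteq\pi_1$ for all $\delta\in D_1$. Since $D_1$ is unbounded, there is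 $\delta\in D_1$ with $|B_1\cap\delta|=\lambda$. Let $\gamma=\gamma_\delta$, fix $\xi_0\in B_1$ and put $d=d_\delta\wedge b_{\xi_0}$. Some $r\in G$ extends $d_\delta$ and $b_{\xi_0}$, hence $d$; so $d\in G$, and $\pi(d)=\pi_1$. For $\xi\in B_1\cap\delta$ let $e_\xi=b_\xi\wedge d$. By (S3) all $e_\xi$ have the same lower part $t'$, determined by $t$ and $\ell(d)$.

Each $e_\xi$ forces $\xi\in\dot B\cap\delta=\dot S_\gamma$, so $B_1\cap\delta\subseteq S^{t'}_\gamma$, and $S^{t'}_\gamma$ has $V$-cardinality at least $\lambda$ because $\lambda$ is a cardinal of $V[G]$. Conversely, let $\xi'\in S^{t'}_\gamma$ be witnessed by $q$ with $\ell(q)=t'$, and take any $\xi\in B_1\cap\delta$. By (S1), $q$ and $e_\xi$ have a common extension, which forces $\xi'\in\dot S_\gamma=\dot B\cap\delta\subseteq Y$; so $\xi'\in Y$. Thus $S^{t'}_\gamma\subseteq Y$, contradicting the choice of $Y$.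
\end{proof}

\section{An embedding with guiding conditions}\label{sec:ground}

\subsection*{Lifting embeddings}
Recall that $\kappa$ is \emph{$\mu$-supercompact} if there is an elementary $j:V\to M$ with critical point $\kappa$, $j(\kappa)>\mu$ and $M^\mu\subseteq M$; equivalently, if there is a normal fine measure on $P_\kappa(\mu)=\{x\subseteq\mu:|x|<\kappa\}$, and then the ultrapower is such an embedding. \emph{Easton support} means support bounded in every inaccessible. Call an Easton support iteration \emph{standard} if the iterand at stage $\alpha$ is trivial unless $\alpha$ is inaccessible in $V^{P_\alpha}$, and is forced to be $<\alpha$-closed and smaller than the next inaccessible above $\alpha$, if there is one. We use the following facts, for which see Cummings \cite{Cu}.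
\begin{enumerate}
\item[(L1)] A standard iteration $P_\kappa$ of measurable length $\kappa$ is $\kappa$-c.c., has size $\kappa$, may be taken to be a subset of $V_\kappa$, and keeps $\kappa$ inaccessible.
\item[(L2)] If $P_\eta$ is standard, $\beta<\eta$ and $\nu$ is the least inaccessible above $\beta$, then $P_\eta\cong P_{\beta+1}*\dot R$ with $\dot R$ forced to be $<\nu$-closed.
\item[(L3)] If $j:N\to M$ is elementary, $G$ is $P$-generic over $N$, $H$ is $j(P)$-generic over $M$ and $j''G\subseteq H$, then $j(\dot x^G)=j(\dot x)^H$ defines an elementary extension $j:N[G]\to M[H]$ with $j(G)=H$.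
\item[(L4)] If $M^\mu\subseteq M$, $P\in M$ is $\mu^+$-c.c.\ and $G$ is $P$-generic over $V$, then $M[G]$ is closed under $\mu$-sequences in $V[G]$. If $M\subseteq N\subseteq V$ are inner models of ZFC and $M^\mu\subseteq M$, then $N^\mu\subseteq N$, because $N$ contains all $\mu$-sequences of ordinals.
\item[(L5)] If $M^\mu\subseteq M$ and $Q\in M$ is $<\mu^+$-closed in $M$, then $Q$ is $<\mu^+$-closed. If in addition $M$ has at most $\mu^+$ dense subsets of $Q$, counted in $V$, then a recursion of length $\mu^+$ produces, below any condition, a filter in $V$ that is $Q$-generic over $M$.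
\end{enumerate}

\subsection*{Hypothesis (H) from a supercompact cardinal}

\begin{lemma}\label{lem:H}
If $\kappa$ is supercompact, then \textup{(H)} holds for $\kappa$ in a forcing extension.
\end{lemma}

\begin{proof}
Let $\mathrm{Add}(\nu^+,1)$ be the poset of partial functions $\nu^+\to2$ of size at most $\nu$; it is $<\nu^+$-directed closed and forces $2^\nu=\nu^+$. Let
\[Q_\alpha=\mathrm{Add}(\alpha^+,1)*\mathrm{Add}(\alpha^{++},1)*\mathrm{Add}(\alpha^{+3},1)*\mathrm{Add}(\alpha^{+4},1),\]
each factor computed in the model obtained so far. The factor $\mathrm{Add}(\nu^+,1)$ makes $2^\nu=\nu^+$, and later factors add no subsets of $\nu^+$, so $Q_\alpha$ forces $2^{\alpha^{+n}}=\alpha^{+n+1}$ for $n\le3$. It is $<\alpha^+$-directed closed. Let $P_\kappa$ be the standard iteration with iterands $Q_\alpha$, and let $G*H$ be $P_\kappa*Q_\kappa$-generic. It remains to find a normal fine measure on $P_\kappa(\kappa^{+3})$ in $V[G*H]$.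

Let $\mu$ be the least strong limit cardinal above $\kappa$. It has cofinality $\omega$, so there is no inaccessible in $(\kappa,\mu]$. A poset of size less than $\mu$ keeps $\mu$ a strong limit cardinal, so by induction along the four factors $P_\kappa*Q_\kappa$ has a dense subset of hereditary size less than $\mu$, and $\mu$ is a strong limit cardinal above $\kappa^{+3}$ in $V[G*H]$. Let $j:V\to M$ witness the $\mu$-supercompactness of $\kappa$. By (L4), $M$ computes $P_\kappa*Q_\kappa$ correctly, so $j(P_\kappa)=P_\kappa*Q_\kappa*\dot R$, and $M[G*H]$ is closed under $\mu$-sequences in $V[G*H]$. An $M$-inaccessible in $(\kappa,\mu]$ would be inaccessible in $V$, so by (L2) $R$ is $<\mu^+$-closed in $M[G*H]$.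

Let $K$ be $R$-generic over $V[G*H]$. Conditions of $P_\kappa$ lie in $V_\kappa$ and are fixed by $j$, so (L3) lifts $j$ to $V[G]\to M[G*H*K]$. Let $H_0$ be the intersection of $H$ with a dense subset $Q'$ of $Q_\kappa$ of size less than $\mu$, and let $N\in V$ be a set of fewer than $\mu$ names, of hereditary size less than $\mu$, for the elements of $Q'$. Then $j{\upharpoonright}N\in M$, so $j''H_0=\{j(\dot x)^{G*H*K}:\dot x\in N,\ \dot x^G\in H_0\}$ lies in $M[G*H*K]$. It is directed and has size less than $j(\kappa)$, so it has a lower bound $m\in j(Q_\kappa)$. Let $H'\ni m$ be $j(Q_\kappa)$-generic over $V[G*H*K]$. By (L3), $j$ lifts to $V[G*H]\to M[G*H*K*H']$. With $\kappa^{+3}$, $P_\kappa(\kappa^{+3})$ and $X$ taken in $V[G*H]$, let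
\[\mathcal W=\{X\subseteq P_\kappa(\kappa^{+3}):j''\kappa^{+3}\in j(X)\}.\]
The poset $R*j(Q_\kappa)$ is $<\mu^+$-closed in $M[G*H]$, hence in $V[G*H]$ by (L5), and $\mathcal W$ is a subset of a set of size less than $\mu$ of $V[G*H]$. So $\mathcal W\in V[G*H]$. As $j$ is defined on all sequences of $V[G*H]$, the usual computation shows that $\mathcal W$ is a normal fine measure there.
\end{proof}

\subsection*{The ground model}
A forcing that adds a point $\beta$ to the club must also start collapsing above $\beta$. So a condition carries a function $F$ that promises the collapse condition $F(\beta)$ in case $\beta$ is added. For the Prikry property the promises have to come from a family that is directed and meets enough dense sets.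

\begin{definition}\label{def:system}
Let $\alpha$ be inaccessible. A \emph{collapse function on $\alpha$} is a function $F$ with $\operatorname{dom}F\subseteq\mathrm{Inacc}\cap\alpha$ and $F(\beta)\in\mathrm{Col}(\beta^*,<\alpha)$. A \emph{dense system on $\alpha$} is a function $D$ with domain $\mathrm{Inacc}\cap\alpha$ such that each $D(\beta)$ is dense open in $\mathrm{Col}(\beta^*,<\alpha)$.
\end{definition}

Given $j:V\to M$ with critical point $\kappa$, a collapse function $F$ on $\kappa$ determines the condition $j(F)(\kappa)$ of $\mathrm{Col}(\kappa^*,<j(\kappa))^M$, and a dense system $D$ determines the dense open set $j(D)(\kappa)$. Since $2^\kappa=\kappa^{++}$, there are $\kappa^{++}$ dense systems. If $M$ is sufficiently closed, a decreasing sequence $(q_\zeta:\zeta<\kappa^{++})$ meeting all the sets $j(D)(\kappa)$ is easily built. The difficulty is that each $q_\zeta$ must have the form $j(F)(\kappa)$, which a condition of $M$ need not have; and in the ultrapower by a measure on $\kappa$, where every element has this form, closure under $\kappa$-sequences does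 not carry a recursion of length $\kappa^{++}$. We solve this while lifting $j$ through $\mathbb A_\kappa$: the value of $j(c_\zeta)$ at the argument $\kappa$ is not prescribed by $j''c$, and we set it to be $q_\zeta$.

\begin{proposition}\label{prop:ground}
Assume \textup{(H)}. There are a forcing extension $V$ and, definably in $V$, an elementary $j:V\to M$ with critical point $\kappa$ and $M^{\kappa^{+3}}\subseteq M$ such that:
\begin{enumerate}
\item[(i)] $(\bigstar)_\kappa$ holds in $V$ and in $M$;
\item[(ii)] there are $c_\zeta:\kappa\to V_\kappa$ $(\zeta<\kappa^{++})$ such that $q_\zeta=j(c_\zeta)(\kappa)$ is a decreasing sequence in $Q^*=\mathrm{Col}(\kappa^*,<j(\kappa))^M$;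
\item[(iii)] for every dense system $D\in V$ on $\kappa$ there is $\zeta$ with $q_\zeta\in j(D)(\kappa)$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $V_0$ satisfy (H) and let $j_0:V_0\to M_0$ be the ultrapower by a normal fine measure on $P_\kappa(\kappa^{+3})$. Then $M_0^{\kappa^{+3}}\subseteq M_0$, so $(\kappa^{+4})^{M_0}=\kappa^{+4}$. By (H), $|P_\kappa(\kappa^{+3})|=\kappa^{+3}$ and
\begin{equation}\label{eq:count}
|j_0(\theta)|\le\theta^{\kappa^{+3}}\le\kappa^{+4}\qquad\text{for }\theta\le\kappa^{+4}.
\end{equation}
This is where $2^{\kappa^{+3}}=\kappa^{+4}$ is used: \eqref{eq:count} matches the closure of $M_0$, so (L5) applies with $\mu=\kappa^{+3}$.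

Let $P_\kappa$ be the standard iteration with iterands $\mathbb A_\alpha$, let $V_1=V_0[G]$, $\mathbb A=\mathbb A_\kappa^{V_1}$, and $V=V_1[c]$ with $c$ $\mathbb A$-generic. By (L1) and a count of nice names, $\kappa$ is inaccessible and $2^{\kappa^{+n}}=\kappa^{+n+1}$ for $n\le3$ in $V_1$. Lemma~\ref{lem:cohen}, applied in $V_1$, shows that $(\bigstar)_\kappa$ holds in $V$ and that $V_1$ and $V$ have the same cofinalities and the same $V_\kappa$. The cardinals $\kappa^{+n}$ are the same in $V_0$, $V_1$ and $V$.

\emph{First lift.} By (L4), $M_0[G]$ is closed under $\kappa^{+3}$-sequences in $V_1$. So $\kappa$ is inaccessible in $M_0[G]$, $\mathbb A_\kappa^{M_0[G]}=\mathbb A$, and $j_0(P_\kappa)=P_\kappa*\mathbb A*\dot R$. Again by (L4), $M_0[G][c]$ is closed under $\kappa^{+3}$-sequences in $V$. The least $M_0$-inaccessible above $\kappa$ exceeds $\kappa^{+4}$, so $R$ is $<\kappa^{+4}$-closed in $M_0[G][c]$ by (L2). In that model $|R|\le j_0(\kappa)$ and $2^{j_0(\kappa)}=j_0(\kappa^+)$, so by \eqref{eq:count} and (L5) there is $h\in V$ that is $R$-generic over $M_0[G][c]$.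 By (L3), $j_0$ lifts to $j_1:V_1\to M_1=M_0[G*c*h]$. It fixes every element of $V_\kappa^{V_1}$. By (L4), $M_1$ is closed under $\kappa^{+3}$-sequences in $V$; in particular $(\kappa^{+4})^{M_1}=\kappa^{+4}$. Put $Q^*=\mathrm{Col}(\kappa^*,<j_1(\kappa))^{M_1}$. By (L5), $Q^*$ is $<\kappa^{+4}$-closed in $V$.

\emph{Listing the dense systems.} The set $\mathrm{Inacc}\cap\kappa$ and the posets $\mathrm{Col}(\beta^*,<\kappa)$ are the same in $V_1$, in $V$ and in all intermediate models. A dense system $D\in V$ is coded by the subset $\{(\beta,f):f\in D(\beta)\}$ of $V_\kappa$. Mixing with a name for the trivial system $\beta\mapsto\mathrm{Col}(\beta^*,<\kappa)$, we find for it a nice $\mathbb A$-name in $V_1$ that the empty condition forces to be a dense system. Such a name consists of $\kappa$ antichains of size at most $\kappa$. So it is an $\mathbb A{\upharpoonright}\eta$-name for some $\eta<\kappa^{++}$, and there are $(\kappa^{++})^\kappa=\kappa^{++}$ such names. In $V_1$ list them in a sequence of length $\kappa^{++}$ in which each occurs $\kappa^{++}$ times, and replace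 the $\zeta$-th entry by the name of the trivial system whenever it is not an $\mathbb A{\upharpoonright}\zeta$-name. We obtain $(\dot D^\zeta:\zeta<\kappa^{++})$ such that $\dot D^\zeta$ is an $\mathbb A{\upharpoonright}\zeta$-name and every dense system of $V$ is some $(\dot D^\zeta)^c$. Every $\mathbb A{\upharpoonright}\zeta$-generic extends to an $\mathbb A$-generic and being dense open in a fixed poset is absolute, so $\mathbb A{\upharpoonright}\zeta$ itself forces $\dot D^\zeta$ to be a dense system.

\emph{The master condition.} In $V$ we construct, by recursion on $\zeta<\kappa^{++}$, decreasing sequences $m_\zeta\in j_1(\mathbb A{\upharpoonright}\zeta)$ and $q_\zeta\in Q^*$. At stage $\zeta$ let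
\[m'_\zeta=\bigcup_{\xi<\zeta}m_\xi\ \cup\ \{((j_1(\xi),\eta),c_\xi(\eta)):\xi<\zeta,\ \eta<\kappa\}\ \cup\ \{((j_1(\xi),\kappa),q_\xi):\xi<\zeta\}.\]
This is a function. Indeed $\operatorname{dom}m_{\xi'}\subseteq j_1(\xi')\times j_1(\kappa)$, so column $j_1(\xi)$ is met by $m_{\xi'}$ only if $\xi'>\xi$, and then $m_{\xi'}\supseteq m'_{\xi'}$ already has the values prescribed at $(j_1(\xi),\eta)$ for $\eta\le\kappa$. By the closure of $M_1$, $m'_\zeta\in M_1$; there it is a union of at most $\kappa^+$ sets of size less than the inaccessible $j_1(\kappa)$, with values in $V_{j_1(\kappa)}$. So $m'_\zeta\in j_1(\mathbb A{\upharpoonright}\zeta)$. Let $q'_\zeta\in Q^*$ be a lower bound of $\{q_\xi:\xi<\zeta\}$. Since $\kappa$ is inaccessible in $M_1$, elementarity shows that $j_1(\dot D^\zeta)(\kappa)$ is a $j_1(\mathbb A{\upharpoonright}\zeta)$-name for a dense open subset of $Q^*$. Choose $m_\zeta\le m'_\zeta$ in $j_1(\mathbb A{\upharpoonright}\zeta)$ and $q_\zeta\le q'_\zeta$ with $m_\zeta\Vdash q_\zeta\in j_1(\dot D^\zeta)(\kappa)$. Finally let $m=\bigcup_{\zeta<\kappa^{++}}m_\zeta$,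 which is in $j_1(\mathbb A)$ by the same argument.

\emph{Second lift.} In $M_1$ the poset $j_1(\mathbb A)$ is $<j_1(\kappa)$-closed, has size $j_1(\kappa^{++})$, and has at most $j_1(\kappa^{+3})$ subsets. By \eqref{eq:count} and (L5) there is $f\in V$, $j_1(\mathbb A)$-generic over $M_1$, with $m\in f$. For $p\in c$ we have $|p|<\kappa$, so $j_1(p)=\{((j_1(\xi),\eta),x):((\xi,\eta),x)\in p\}\subseteq m$. By (L3), $j_1$ lifts to $j:V\to M=M_1[f]$ with $j(c)=f$; it is definable in $V$ from $j_0$, $G$, $c$, $h$ and $f$. By (L4), $M^{\kappa^{+3}}\subseteq M$. The statement $(\bigstar)_\kappa$ refers only to objects coded by subsets of $\kappa^{+3}$, so it holds in $M$. As $j_1(\mathbb A)$ adds no short sequences to $M_1$, the poset $Q^*$ is the same in $M_1$ and $M$. We have $j(c_\zeta)(\kappa)=f(j(\zeta),\kappa)=m(j_1(\zeta),\kappa)=q_\zeta$. If $D=(\dot D^\zeta)^c$, then $m_\zeta\in f$ gives $q_\zeta\in j(D)(\kappa)$.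
\end{proof}

From now on $V$, $j$, $M$, $c_\zeta$, $q_\zeta$ and $Q^*$ are fixed as in Proposition~\ref{prop:ground}, and we work in $V$.

\section{Good triples}\label{sec:good}

A Radin forcing chooses its points from a coherent sequence of measures. A point is more than a cardinal $\alpha$: it carries the measures by which further points can be added below $\alpha$, and, in our setting, the family of collapse functions that may serve as promises. So we consider triples
\[w=(\alpha,\mathcal F_w,\langle W_i:i<\operatorname{lh}(w)\rangle),\qquad\kappa(w)=\alpha,\]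
and put $\mathbb F(w{\upharpoonright}i)=\bigcap_{i'<i}W_{i'}$ for $i\le\operatorname{lh}(w)$ and $\mathbb F(w)=\mathbb F(w{\upharpoonright}\operatorname{lh}(w))$, where the empty intersection is $P(V_\alpha)$.

\subsection*{The triples derived from $j$}
Let $U=\{X\subseteq\kappa:\kappa\in j(X)\}$. Let $\mathcal F$ be the set of collapse functions $F$ on $\kappa$ such that $\kappa\in\operatorname{dom}j(F)$ and $q_\zeta\le j(F)(\kappa)$ for some $\zeta$. By recursion on $i<\kappa^{+3}$ let
\[u{\upharpoonright}i=(\kappa,\mathcal F,\langle U_{i'}:i'<i\rangle),\qquad U_i=\{X\subseteq V_\kappa:u{\upharpoonright}i\in j(X)\}.\]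
The sets $\mathcal F$ and $U_{i'}$ have size at most $2^\kappa=\kappa^{++}$ and their elements lie in $M$, and $|i|\le\kappa^{++}$. So $u{\upharpoonright}i\in M$, its rank is below $j(\kappa)$, and $U_i$ is an ultrafilter on $V_\kappa$. For instance, $U_0$ concentrates on triples of length $0$ and $U_1$ on triples of length $1$. The next definition lists the properties of these triples that the forcing uses. They are expressed without $j$, so that they reflect to triples below $\kappa$.

\begin{definition}\label{def:good}
By recursion on $\alpha=\kappa(w)$ we define the class $\mathcal U$ of \emph{good} triples. In the clauses below $z$ ranges over $\mathcal U\cap V_\alpha$ and $i$ over $\operatorname{lh}(w)$. The triple $w$ is good iff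
\begin{enumerate}
\item[(G0)] $(\bigstar)_\alpha$ holds and $\operatorname{lh}(w)<\alpha^{+3}$;
\item[(G1)] $\mathcal F_w$ is a nonempty set of collapse functions on $\alpha$;
\end{enumerate}
and, if $\operatorname{lh}(w)>0$,
\begin{enumerate}
\item[(G2)] each $W_i$ is an ultrafilter on $V_\alpha$ that contains $\{z:\kappa(z)>\beta\}$ for every $\beta<\alpha$ and is \emph{normal}: if $X_v\in W_i$ for $v\in V_\alpha$, then $\Delta_vX_v=\{z:z\in X_v\text{ for all }v\in V_{\kappa(z)}\}\in W_i$;
\item[(G3)] there is an ultrafilter $U_w$ on $\alpha$ such that $X\in U_w\iff\{z:\kappa(z)\in X\}\in W_i$ for every $i$, and $\operatorname{dom}F\in U_w$ for $F\in\mathcal F_w$;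
\item[(G4)] if $F\in\mathcal F_w$, $F'$ is a collapse function on $\alpha$ and $F(\beta)\le F'(\beta)$ for $U_w$-almost all $\beta$, then $F'\in\mathcal F_w$;
\item[(G5)] if $F_v\in\mathcal F_w$ for $v\in V_\alpha$, there is $F\in\mathcal F_w$ such that for $U_w$-almost all $\beta$, $F(\beta)\le F_v(\beta)$ for all $v\in V_\beta$;
\item[(G6)] for every dense system $D$ on $\alpha$ there is $F\in\mathcal F_w$ with $F(\beta)\in D(\beta)$ for $U_w$-almost all $\beta$;
\item[(G7)] for all $i$ and $X\subseteq V_\alpha$: $X\in\mathbb F(w{\upharpoonright}i)\iff\{z:X\cap V_{\kappa(z)}\in\mathbb F(z)\}\in W_i$;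
\item[(G8)] for all $i$ and all partial functions $F$ from $\alpha$ to $V_\alpha$: $F\in\mathcal F_w\iff\{z:F{\upharpoonright}\kappa(z)\in\mathcal F_z\}\in W_i$.
\end{enumerate}
An inequality such as $F(\beta)\le F'(\beta)$ includes the statement that both sides are defined.
\end{definition}

Clauses (G4)--(G6) say that, modulo $U_w$, the family $\mathcal F_w$ is a filter that is closed under diagonal lower bounds and meets every dense system. Clauses (G7) and (G8) express coherence: a $W_i$-typical $z$ looks like $w$ cut to its first $i$ measures.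

\begin{lemma}\label{lem:basic}
Let $w$ be good and $\alpha=\kappa(w)$.
\begin{enumerate}
\item[(i)] There are at most $\alpha^{+3}$ good $z$ with $\kappa(z)=\alpha$. The triple $w$, all subsets of $V_\alpha$ and all partial functions from $\alpha$ to $V_\alpha$ belong to $V_\gamma$ for every inaccessible $\gamma>\alpha$.
\end{enumerate}
Now let $\operatorname{lh}(w)>0$ and $i<\operatorname{lh}(w)$.
\begin{enumerate}
\item[(ii)] $W_i$ is $\alpha$-complete. If $g(z)\in V_{\kappa(z)}$ for $W_i$-almost all $z$, then $g$ is constant on a set in $W_i$.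
\item[(iii)] $\operatorname{lh}(z)=0$ for $W_0$-almost all $z$, and $\operatorname{lh}(z)>0$ for $W_i$-almost all $z$ if $i>0$.
\item[(iv)] If $0<\gamma<\alpha$ and $F_\xi\in\mathcal F_w$ for $\xi<\gamma$, there are $F\in\mathcal F_w$ and $X\in U_w$ with $F(\beta)\le F_\xi(\beta)$ for all $\beta\in X$ and $\xi<\gamma$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) As $|V_\alpha|=\alpha$, there are at most $2^{2^\alpha}=2^{\alpha^{++}}=\alpha^{+3}$ choices for $\mathcal F_z$ and for each measure, and $(\alpha^{+3})^{\alpha^{++}}=\alpha^{+3}$ sequences of each length below $\alpha^{+3}$. All objects mentioned have rank below $\alpha^{+4}$.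

(ii) Given $X_\xi\in W_i$ for $\xi<\gamma<\alpha$, put $X_v=V_\alpha$ for all other $v$; then $\Delta_vX_v\cap\{z:\kappa(z)>\gamma\}\subseteq\bigcap_\xi X_\xi$. If $g$ is not constant on a set in $W_i$, then $X_v=\{z:g(z)\ne v\}\in W_i$ for all $v$, and $g(z)\notin V_{\kappa(z)}$ for $z\in\Delta_vX_v$.

(iii) Apply (G7) to $X=\emptyset$, noting that $\emptyset\in\mathbb F(z)$ iff $\operatorname{lh}(z)=0$ and $\emptyset\in\mathbb F(w{\upharpoonright}i)$ iff $i=0$.

(iv) Apply (G5) with $F_v=F_0$ for $v\notin\gamma$, and restrict to $\beta>\gamma$; the final segments of $\alpha$ are in $U_w$ by (G2) and (G3).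
\end{proof}

Part (i) explains the choice $\beta^*=\beta^{+4}$: the collapse that starts above $\beta$ has to be closed enough to handle all good triples on $\beta$ in one recursion. It also shows that for inaccessible $\gamma$ a good $z$ lies in $V_\gamma$ iff $\kappa(z)<\gamma$.

To keep $\kappa$ regular we cut the sequence at a \emph{repeat point}, a length $\rho$ at which the next measure $U_\rho$ contains every set that is large for all earlier measures. Such a length exists because the sequence is longer than $2^\kappa$.

\begin{proposition}\label{prop:u}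
Each $u{\upharpoonright}i$ $(i<\kappa^{+3})$ is good in $V$ and in $M$, and $\mathcal U^M\cap V_\kappa=\mathcal U\cap V_\kappa$. There is $\rho$ with $1\le\rho<\kappa^{+3}$ such that $u:=u{\upharpoonright}\rho$ satisfies $u\in j(A)$ for every $A\in\mathbb F(u)$.
\end{proposition}

\begin{proof}
Goodness of $z\in V_\kappa$ is decided in $V_\kappa=V_\kappa^M$. For a triple $w\in M$ with $\kappa(w)=\kappa$, goodness is absolute between $V$ and $M$: $(\bigstar)_\kappa$ holds in both, $\kappa^{+3}$ is the same, and the other clauses quantify over subsets of $V_\kappa$ and $V_\kappa$-indexed families of such, all of which are in $M$. We show by induction on $i$ that $u{\upharpoonright}i$ is good in $V$. Let $i'<i$; by induction $u{\upharpoonright}i'\in\mathcal U^M$. We use that $j(v)=v$ for $v\in V_\kappa$ and $j(X)\cap V_\kappa=X$ for $X\subseteq V_\kappa$. For $\zeta<\kappa^{++}$ let $\bar c_\zeta$ be the restriction of $c_\zeta$ to the inaccessible $\beta$ with $c_\zeta(\beta)\in\mathrm{Col}(\beta^*,<\kappa)$. Then $j(\bar c_\zeta)(\kappa)=q_\zeta$, so $\bar c_\zeta\in\mathcal F$.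 This gives (G1), and (G0) holds by Proposition~\ref{prop:ground}.

(G2) The set $j(\{z:\kappa(z)>\beta\})$ consists of the $z\in\mathcal U^M\cap V^M_{j(\kappa)}$ with $\kappa(z)>\beta$ and contains $u{\upharpoonright}i'$. Also $u{\upharpoonright}i'\in j(\Delta_vX_v)$ iff $u{\upharpoonright}i'\in j(X_v)$ for all $v\in V_\kappa$.

(G3) holds with $U$, since $\{z:\kappa(z)\in X\}\in U_{i'}$ iff $\kappa\in j(X)$.

(G4) If $q_\zeta\le j(F)(\kappa)\le j(F')(\kappa)$, then $F'\in\mathcal F$.

(G5) Let $q_{\zeta_v}\le j(F_v)(\kappa)$ and $\zeta=\sup_v\zeta_v<\kappa^{++}$. Then $j(\bar c_\zeta)(\kappa)=q_\zeta\le j(F_v)(\kappa)$ for all $v\in V_\kappa$, which says that $\{\beta:\bar c_\zeta(\beta)\le F_v(\beta)\text{ for all }v\in V_\beta\}\in U$.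

(G6) If $q_\zeta\in j(D)(\kappa)$, then $\bar c_\zeta$ works.

(G7) $\{z:X\cap V_{\kappa(z)}\in\mathbb F(z)\}\in U_{i'}$ iff $j(X)\cap V_\kappa=X\in\mathbb F(u{\upharpoonright}i')$.

(G8) $\{z:F{\upharpoonright}\kappa(z)\in\mathcal F_z\}\in U_{i'}$ iff $j(F){\upharpoonright}\kappa=F\in\mathcal F$.

For $X\in\bigcup_iU_i$ let $\rho_X=\min\{i:X\in U_i\}$, and let $\rho=\sup_X(\rho_X+1)$. There are $\kappa^{++}$ such $X$, so $1\le\rho<\kappa^{+3}$. Let $A\in\mathbb F(u)$. If $A\notin U_\rho$, then $A^c=V_\kappa\setminus A\in U_\rho$, so $A^c\in U_i$ for $i=\rho_{A^c}<\rho$, contradicting $A\in U_i$. Hence $A\in U_\rho$, that is, $u\in j(A)$.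
\end{proof}

\subsection*{Large pairs}
Let $w$ be good. If $\operatorname{lh}(w)>0$, a \emph{large pair for $w$} is a pair $(A,F)$ with $A\in\mathbb F(w)$, $A\subseteq\mathcal U\cap V_{\kappa(w)}$, $F\in\mathcal F_w$ and $\kappa(z)\in\operatorname{dom}F$ for $z\in A$. If $\operatorname{lh}(w)=0$, the only large pair for $w$ is $(\emptyset,\emptyset)$. The set $A$ lists the triples that may still be added below $w$, and $F$ is the promise. We write $(B,H)\le(A,F)$ iff $B\subseteq A$ and $H(\kappa(z))\le F(\kappa(z))$ for all $z\in B$. For $z\in A$ let $(A,F){\upharpoonright}z$ be $(A\cap V_{\kappa(z)},F{\upharpoonright}\kappa(z))$ if $\operatorname{lh}(z)>0$ and $(\emptyset,\emptyset)$ otherwise; $z\in A$ is \emph{addable to} $(A,F)$ if $(A,F){\upharpoonright}z$ is a large pair for $z$.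

\begin{lemma}\label{lem:pairs}
Let $w$ be good with $\operatorname{lh}(w)>0$ and let $(A,F)$ be a large pair for $w$.
\begin{enumerate}
\item[(i)] Fewer than $\kappa(w)$ large pairs for $w$ have a common lower bound.
\item[(ii)] $\{z\in A:z\text{ is addable to }(A,F)\}\in\mathbb F(w)$.
\item[(iii)] For $x\in V_{\kappa(w)}$, $\{z\in A:x\in V_{\kappa(z)}\}\in\mathbb F(w)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Given $(A_\xi,F_\xi)$ for $\xi<\gamma$, take $H$ and $X$ from Lemma~\ref{lem:basic}(iv). Then $(\{z\in\bigcap_\xi A_\xi:\kappa(z)\in X\},H)$ is a lower bound, by Lemma~\ref{lem:basic}(ii) and (G3).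

(ii) Let $i<\operatorname{lh}(w)$. Since $A\in\mathbb F(w{\upharpoonright}i)$ and $F\in\mathcal F_w$, (G7) and (G8) give $A\cap V_{\kappa(z)}\in\mathbb F(z)$ and $F{\upharpoonright}\kappa(z)\in\mathcal F_z$ for $W_i$-almost all $z$. For such $z\in A$ and $x\in A\cap V_{\kappa(z)}$ we have $\kappa(x)\in\operatorname{dom}F\cap\kappa(z)$, so $z$ is addable.

(iii) Apply (G2) with $\beta$ the rank of $x$.
\end{proof}

\section{The forcing}\label{sec:forcing}

\begin{definition}\label{def:forcing}
Let $w\in\mathcal U$ and $\tau<\kappa(w)$ with $\tau=\omega$ or $\tau$ inaccessible. Put $w_0=\tau$ and $\kappa(\tau)=\tau$. The conditions of $\mathbb P(\tau,w)$ are the sequences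
\[p=\langle f_0,(w_1,A_1,F_1),f_1,\dots,(w_n,A_n,F_n),f_n,(w_{n+1},A_{n+1},F_{n+1})\rangle,\qquad n\ge0,\]
such that $w_{n+1}=w$, $w_1,\dots,w_n\in\mathcal U$, $\tau<\kappa(w_1)<\dots<\kappa(w_{n+1})$, $f_l\in\mathrm{Col}(\kappa(w_l)^*,<\kappa(w_{l+1}))$, $(A_l,F_l)$ is a large pair for $w_l$, and the \emph{rank requirement} holds:
\[\kappa(z)>\kappa(w_{l-1})\quad\text{and}\quad f_{l-1}\in V_{\kappa(z)}\qquad\text{for all }z\in A_l.\]
The set of \emph{points} is $\mathrm{Pt}(p)=\{w_1,\dots,w_{n+1}\}$, and the \emph{lower part} of $p$ is $p$ without its last triple. The \emph{extent} of $p$ is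
\[E(p)=\{\tau\}\cup\mathrm{Pt}(p)\cup A_1\cup\dots\cup A_{n+1},\]
and on $E(p)\setminus\{w\}$ we define $f^p(w_l)=f_l$ for $l\le n$ and $f^p(z)=F_l(\kappa(z))$ for $z\in A_l$. The order is
\[q\le p\iff\mathrm{Pt}(q)\supseteq\mathrm{Pt}(p),\ E(q)\subseteq E(p),\text{ and }f^q(y)\le f^p(y)\text{ for }y\in E(q)\setminus\{w\}.\]
We say that $q$ is a \emph{direct} extension of $p$, $q\le^*p$, if $q\le p$ and $\mathrm{Pt}(q)=\mathrm{Pt}(p)$.
\end{definition}

The extent consists of the actual points and the candidates for future points, and $f^p(y)$ is the collapse condition attached or promised to $y$. An extension promotes finitely many candidates to points, discards candidates, and strengthens collapse conditions. Both orders are transitive. The rank requirement ensures, by \eqref{eq:rank}, that $f_{l-1}$ remains a legitimate entry when a candidate from $A_l$ becomes the next point after $w_{l-1}$.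

\begin{lemma}\label{lem:extent}
Let $p$ be as in Definition~\ref{def:forcing}.
\begin{enumerate}
\item[(E1)] For $y\in E(p)$: if $\kappa(y)=\kappa(w_l)$, then $y=w_l$; if $\kappa(w_{l-1})<\kappa(y)<\kappa(w_l)$, then $y\in A_l$. In particular $f^p$ is well defined.
\item[(E2)] If $y\in E(p)$, $x\in\mathrm{Pt}(p)$ and $\kappa(y)<\kappa(x)$, then $f^p(y)\in\mathrm{Col}(\kappa(y)^*,<\kappa(x))$.
\item[(E3)] If $y'\in E(p)$ and $\kappa(w_l)<\kappa(y')$, then $f_l\in V_{\kappa(y')}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(E1) Every $z\in A_l$ has $\kappa(w_{l-1})<\kappa(z)<\kappa(w_l)$. (E2) For the first point $x$ above $y$ this holds by the definition of a condition and (G1), and the collapse grows with $\kappa(x)$. (E3) If $\kappa(y')<\kappa(w_{l+1})$, then $y'\in A_{l+1}$ and this is the rank requirement; otherwise $f_l\in V_{\kappa(w_{l+1})}\subseteq V_{\kappa(y')}$ by \eqref{eq:rank}.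
\end{proof}

By (E1), if $p$ and $q$ have the same points, then $q\le^*p$ iff each collapse entry $f'_l$ of $q$ extends $f_l$ and each large pair of $q$ is $\le$ the corresponding large pair of $p$.

\subsection*{Adding a point}
Let $z$ be addable to $(A_l,F_l)$. Define $p+z$ by inserting $(z,(A_l,F_l){\upharpoonright}z)$ and then $F_l(\kappa(z))$ after $f_{l-1}$, and replacing $A_l$ by $\{x\in A_l:\kappa(x)>\kappa(z),\ F_l(\kappa(z))\in V_{\kappa(x)}\}$, which is in $\mathbb F(w_l)$ by Lemma~\ref{lem:pairs}(iii). The rank requirement and \eqref{eq:rank} give $f_{l-1}\in\mathrm{Col}(\kappa(w_{l-1})^*,<\kappa(z))$; the rank requirement for the new triple is inherited from $A_l$. So $p+z$ is a condition, $E(p+z)\subseteq E(p)$, and $f^{p+z}$ agrees with $f^p$. Hence $p+z\le p$. By Lemma~\ref{lem:pairs}, if $\operatorname{lh}(w_l)>0$, then every set in one of the measures of $w_l$ contains some $z$ addable to $(A_l,F_l)$.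

\subsection*{Completing a lower part}
Let $s=\langle f_0,\dots,(w_n,A_n,F_n),f_n\rangle$ be a lower part of $\mathbb P(\tau,w)$, and write $\kappa(s)=\kappa(w_n)$. For a good $z$,
\begin{equation}\label{eq:lower}
\tau<\kappa(z)\text{ and }s\in V_{\kappa(z)}\iff\kappa(s)<\kappa(z)\text{ and }f_n\in V_{\kappa(z)},
\end{equation}
because by Lemma~\ref{lem:basic}(i) and \eqref{eq:rank} the entries of $s$ other than $f_n$ lie in $V_\gamma$ for every inaccessible $\gamma>\kappa(s)$. In particular $s\in V_{\kappa(w)}$, and if \eqref{eq:lower} holds and $\kappa(z)<\kappa(w)$, then $s$ is a lower part of $\mathbb P(\tau,z)$ as well. For a set $A$ of good triples let $A{\upharpoonright}s$ be the set of $z\in A$ satisfying \eqref{eq:lower}. If $(A,F)$ is a large pair for $w$, then $s^\frown(w,A,F)$ denotes the condition with lower part $s$ and last triple $(w,A{\upharpoonright}s,F)$. If $t\in\mathbb P(\tau,z)$ with $\kappa(z)<\kappa(w)$ and $f\in\mathrm{Col}(\kappa(z)^*,<\kappa(w))$, then $t^\frown f$, the sequence $t$ followed by $f$, is a lower part of $\mathbb P(\tau,w)$. If $s'$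 arises from $s$ by extending $f_n$ and $(B,H)\le(A,F)$, then $s'^\frown(w,B,H)\le^*s^\frown(w,A,F)$.

\begin{example}\label{ex:short}
If $\operatorname{lh}(w)=0$, then below $\langle f_0,(w,\emptyset,\emptyset)\rangle$ no point can be added, and the forcing is $\mathrm{Col}(\tau^*,<\kappa(w))/f_0$ with ${\le^*}={\le}$. If $\operatorname{lh}(w)=1$, we may start below $\langle f_0,(w,A,F)\rangle$ with $A$ consisting of triples of length $0$, by Lemma~\ref{lem:basic}(iii). Then in every extension $A_1=\dots=A_n=\emptyset$, so new points are added only above the old ones, and arbitrarily high. The generic points form an $\omega$-sequence cofinal in $\kappa(w)$, with a Levy collapse in each gap: this is a Prikry forcing with interleaved collapses, and it makes $\kappa(w)$ singular. The repeat point will prevent this for $u$.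
\end{example}

\begin{lemma}\label{lem:structure}
Let $p\in\mathbb P(\tau,w)$ be as in Definition~\ref{def:forcing}.
\begin{enumerate}
\item[(i)] Let $v=w_k$ with $1\le k\le n$. Cutting a condition $q\le p$ after the triple of $v$ gives $q_1\in\mathbb P(\tau,v)$ and $q_2\in\mathbb P(\kappa(v),w)$, and $q\mapsto(q_1,q_2)$ is an isomorphism $\mathbb P(\tau,w)/p\cong\mathbb P(\tau,v)/p_1\times\mathbb P(\kappa(v),w)/p_2$ under which $\le^*$ corresponds to the product of the direct orders.
\item[(ii)] Every $\le^*$-decreasing sequence of length less than $\tau^*$ has a $\le^*$-lower bound.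
\item[(iii)] Fewer than $\kappa(w)$ conditions with the same lower part have a common extension with that lower part. There are at most $\kappa(w)$ lower parts, and $|\mathbb P(\tau,w)|\le\kappa(w)^{++}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Each requirement in the definition of a condition involves only a triple, the preceding point and the collapse entry between them. So $q_1,q_2$ are conditions, and conversely the concatenation of conditions of $\mathbb P(\tau,v)$ and $\mathbb P(\kappa(v),w)$ is a condition. By (E1), $E(q)$ is the union of $E(q_1)$, where $\kappa(y)\le\kappa(v)$, and $E(q_2)\setminus\{\kappa(v)\}$, where $\kappa(y)>\kappa(v)$; and $f^q(v)=f^{q_2}(\kappa(v))$. So for $q,q'$ having the point $v$, $q'\le q$ iff $q'_1\le q_1$ and $q'_2\le q_2$.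

(ii) Take unions of the collapse entries, which is possible as $\tau^*\le\kappa(w_l)^*$. Take lower bounds of the large pairs for $w_l$ by Lemma~\ref{lem:pairs}(i), which applies as $\tau^*<\kappa(w_l)$ for $l\ge1$. Shrink the sets by Lemma~\ref{lem:pairs}(iii) to restore the rank requirement.

(iii) Take a lower bound of the last large pairs; the rank requirement passes to subsets. Lower parts lie in $V_{\kappa(w)}$, and there are at most $2^{\kappa(w)}=\kappa(w)^{++}$ large pairs.
\end{proof}

We write $(q_1,q_2)$ also for the concatenated condition.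

\begin{lemma}\label{lem:meets}
Let $d,g\in\mathbb P(\tau,w)$ be compatible with $\mathrm{Pt}(d)\subseteq\mathrm{Pt}(g)$. There is $e=d\wedge g$ with $\mathrm{Pt}(e)=\mathrm{Pt}(g)$ and $e\le d,g$ such that every common extension of $d$ and $g$ extends $e$. If $\mathrm{Pt}(d)=\mathrm{Pt}(g)$, the lower part of $e$ depends only on the lower parts of $d$ and $g$. Consequently, lower parts, $\mathrm{Pt}$ and $\wedge$ form a $\kappa(w)$-stem structure on $\mathbb P(\tau,w)$.
\end{lemma}

\begin{proof}
Let $w_1,\dots,w_{n+1}$ be the points of $g$, with large pairs $(A^g_l,F^g_l)$, and let $r\le d,g$ be arbitrary. For $y\in E(d)\cap E(g)\setminus\{w\}$ put $\varphi(y)=f^d(y)\cup f^g(y)$. Each $w_l$ lies in $E(r)\subseteq E(d)\cap E(g)$. Define $f^e_l=\varphi(w_l)$ for $l\le n$,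
\[A^e_l=\{z\in A^g_l\cap E(d):\varphi(z)\in\mathrm{Col}(\kappa(z)^*,<\kappa(w_l))\text{ and }f^e_{l-1}\in V_{\kappa(z)}\},\]
and let $F^e_l$ have domain $\{\kappa(z):z\in A^e_l\}$ and $F^e_l(\kappa(z))=\varphi(z)$. This is well defined: no point of $d$ lies strictly between $w_{l-1}$ and $w_l$, so by (E1) all $z\in A^g_l\cap E(d)$ belong to the set of one large pair of $d$, and $f^d(z)$ and $f^g(z)$ depend only on $\kappa(z)$. The definition of $e$ does not mention $r$. If $d$ and $g$ have the same points, the entries of $e$ with index $l\le n$ are computed from the entries of $d$ and $g$ with index at most $n$.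

For every $y\in E(r)\setminus\{w\}$ we have $\varphi(y)\subseteq f^r(y)$. With (E2) for $r$ this gives $f^e_l\in\mathrm{Col}(\kappa(w_l)^*,<\kappa(w_{l+1}))$. Next,
\begin{equation}\label{eq:meet}
y\in E(r),\ \kappa(w_{l-1})<\kappa(y)<\kappa(w_l)\quad\text{imply}\quad y\in A^e_l.
\end{equation}
Indeed $y\in A^g_l$ by (E1) for $g$, and $y\in E(d)$; $\varphi(y)\subseteq f^r(y)\in\mathrm{Col}(\kappa(y)^*,<\kappa(w_l))$ by (E2) for $r$; and $f^e_{l-1}\subseteq f^r(w_{l-1})\in V_{\kappa(y)}$ by (E3) for $r$.

If $\operatorname{lh}(w_l)=0$, then $(A^e_l,F^e_l)=(\emptyset,\emptyset)$. Otherwise let $(A',F')$ be the large pair of $r$ at $w_l$. By \eqref{eq:meet}, $A'\subseteq A^e_l$, so $A^e_l\in\mathbb F(w_l)$. Also $F'(\beta)\le F^e_l(\beta)$ for $\beta\in\{\kappa(z):z\in A'\}$, a set in $U_{w_l}$ by (G3), so $F^e_l\in\mathcal F_{w_l}$ by (G4). The rank requirement is built into $A^e_l$. Thus $e$ is a condition with $E(e)\subseteq E(d)\cap E(g)$ and $f^e=\varphi{\upharpoonright}(E(e)\setminus\{w\})$, so $e\le d,g$. By (E1) for $r$ and \eqref{eq:meet}, $E(r)\subseteq E(e)$, so $r\le e$.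

For the last sentence, $\mathrm{Pt}(p)$ consists of $w$ and the points in the lower part, (S1) is Lemma~\ref{lem:structure}(iii), and (S2) is part of the order.
\end{proof}

\section{The Prikry property}\label{sec:prikry}

A condition $p$ has the \emph{Prikry property} if every statement $\sigma$ of the forcing language is decided by some $p^*\le^*p$. Together with the closure of $\le^*$ this will show that the upper factor at a point adds no small sets. The main case is a condition with a single point.

\begin{lemma}\label{lem:prikry0}
Every condition $p=\langle f_0,(w,A,F)\rangle\in\mathbb P(\tau,w)$ has the Prikry property.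
\end{lemma}

\begin{proof}
If $\operatorname{lh}(w)=0$, every extension of $p$ is direct. Let $\operatorname{lh}(w)>0$, $\alpha=\kappa(w)$, and fix $\sigma$. ``Lower part'' means lower part of $\mathbb P(\tau,w)$. Step~1 reduces decisions to a property of lower parts. A lower part grows by a triple $(z,a,g)$ and a collapse entry; Step~2 removes the dependence on the collapse entry, and Step~3 shows that an undecided lower part stays undecided for almost every choice of $z$.

\emph{Step 1: one large pair for all lower parts.} For each lower part $s$ choose a large pair $(B_s,H_s)\le(A,F)$ for $w$ such that $s^\frown(w,B_s,H_s)$ decides $\sigma$, if there is one, and $(B_s,H_s)=(A,F)$ otherwise. Apply (G5) to the family $F_s=H_s$ for lower parts $s$ and $F_v=F$ for all other $v\in V_\alpha$, among them $v=\emptyset$. We get $F^*\in\mathcal F_w$ and $X\in U_w$ with $F^*(\beta)\le F(\beta)$ and $F^*(\beta)\le H_s(\beta)$ for $\beta\in X$ and $s\in V_\beta$. Let $A^*$ be the set of $z\in A$ such that $\kappa(z)\in X$ and $z\in B_s$ for all lower parts $s\in V_{\kappa(z)}$. By normality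 $A^*\in\mathbb F(w)$. So $(A^*,F^*)\le(A,F)$ is a large pair. If $z\in A^*{\upharpoonright}s$, then $s\in V_{\kappa(z)}$, so $z\in B_s{\upharpoonright}s$ and $F^*(\kappa(z))\le H_s(\kappa(z))$; thus $s^\frown(w,A^*,F^*)\le^*s^\frown(w,B_s,H_s)$. Call $s$ \emph{decided} if $s^\frown(w,A^*,F^*)$ decides $\sigma$. We have shown:
\begin{equation}\label{eq:A}
\text{if $s^\frown(w,B,H)$ decides $\sigma$ for some large pair $(B,H)\le(A,F)$, then $s$ is decided.}
\end{equation}

\emph{Step 2: the collapse entries.} For inaccessible $\beta<\alpha$ let $T_\beta$ be the union of the posets $\mathbb P(\tau,z)$ over all good $z$ with $\kappa(z)=\beta>\tau$. By Lemmas~\ref{lem:basic}(i) and~\ref{lem:structure}(iii), $|T_\beta|\le\beta^{+3}$. Let $D(\beta)$ be the set of $f\in\mathrm{Col}(\beta^*,<\alpha)$ such that for each $t\in T_\beta$ either $t^\frown f$ is decided or $t^\frown f'$ is undecided for all $f'\le f$. If $t^\frown f$ is decided and $f'\le f$, then $t^\frown f'$ is decided; hence $D(\beta)$ is open. It is dense: starting from any $f$, go through $T_\beta$ in at most $\beta^{+3}$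 steps, at step $t$ extending to some $f'$ with $t^\frown f'$ decided if possible, and take unions at limits and at the end, using $<\beta^{+4}$-closure. By (G6) and Lemma~\ref{lem:basic}(iv) there are $F_2\in\mathcal F_w$ and $X_2\in U_w$ with $F_2(\beta)\in D(\beta)$ and $F_2(\beta)\le F^*(\beta)$ for $\beta\in X_2$. Let $A_2=\{z\in A^*:\kappa(z)\in X_2\}$.

\emph{Step 3: one new point.} For a lower part $s$ let $Z^+_s$ be the set of $z\in A_2{\upharpoonright}s$ such that, for some large pair $(a,g)$ for $z$, the condition $s^\frown(z,a,g)^\frown F_2(\kappa(z))^\frown(w,A^*,F^*)$ forces $\sigma$. Define $Z^-_s$ in the same way with $\neg\sigma$.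

\medskip
\noindent\emph{Claim. If $Z^+_s$ or $Z^-_s$ belongs to $W_i$ for some $i<\operatorname{lh}(w)$, then $s$ is decided.}
\medskip

By symmetry let $Z=Z^+_s\in W_i$. For $z\in Z$ fix a witness $(a_z,g_z)$ with $a_z=a_z{\upharpoonright}s$, and let $r_z=s^\frown(z,a_z,g_z)^\frown F_2(\kappa(z))^\frown(w,A^*,F^*)$, so $r_z\Vdash\sigma$. We look for a large pair $(B,H)$ such that every extension of $s^\frown(w,B,H)$ is compatible with some $r_z$. The obstacle is that $B$ must be large for all the measures, while $Z$ is known to be large only for $W_i$. For the measures below $i$ we use candidates that $r_z$ permits below $z$; for the measures above $i$, candidates below which some $z$ can be inserted.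

Suppose first $i\ge1$. We find one pair $(a,g)$ of which most $(a_z,g_z)$ are restrictions. Let $a=\{v\in V_\alpha:\{z\in Z:v\in a_z\}\in W_i\}$. For $\beta<\alpha$, either $\beta\notin\operatorname{dom}g_z$ for $W_i$-almost all $z$, and we leave $g(\beta)$ undefined; or $g_z(\beta)\in V_{\kappa(z)}$ is defined for almost all $z$, and we let $g(\beta)$ be the constant value given by Lemma~\ref{lem:basic}(ii). For $v\in V_\alpha$ the set $X_v$ of $z\in Z$ such that $v\in a_z\iff v\in a$ and, if $v$ is an ordinal, $g_z$ and $g$ agree at $v$, is in $W_i$. Taking $\Delta_vX_v$ and using Lemma~\ref{lem:basic}(iii),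
\[Z_1=\{z\in Z:\operatorname{lh}(z)>0,\ a_z=a\cap V_{\kappa(z)},\ g_z=g{\upharpoonright}\kappa(z)\}\in W_i.\]
For $z\in Z_1$ we have $a_z\in\mathbb F(z)$ and $g_z\in\mathcal F_z$, so $a\in\mathbb F(w{\upharpoonright}i)$ by (G7) and $g\in\mathcal F_w$ by (G8). By Lemma~\ref{lem:basic}(iv) take $H\in\mathcal F_w$ and $X_0\in U_w$, $X_0\subseteq X_2$, with $H(\beta)\le g(\beta),F_2(\beta)$ for $\beta\in X_0$, and let
\[B_0=\{x\in a\cap(A_2{\upharpoonright}s):\kappa(x)\in X_0,\ a\cap V_{\kappa(x)}\in\mathbb F(x)\}.\]
If $i=0$, let instead $Z_1=\{z\in Z:\operatorname{lh}(z)=0\}\in W_0$, $a=\emptyset$, $H=F_2$, $X_0=X_2$ and $B_0=\emptyset$. In both cases let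
\[B_1=\{z\in Z_1:\kappa(z)\in X_0\},\qquad B_2=\{x\in A_2{\upharpoonright}s:\kappa(x)\in X_0,\ V_{\kappa(x)}\setminus Z_1\notin\mathbb F(x)\},\]
and $B=B_0\cup B_1\cup B_2$. For $i'<i$ we have $a\in W_{i'}$ and $a\in\mathbb F(w{\upharpoonright}i')$, so $B_0\in W_{i'}$ by (G7). Clearly $B_1\in W_i$. For $i'>i$ we have $V_\alpha\setminus Z_1\notin\mathbb F(w{\upharpoonright}i')$, so $B_2\in W_{i'}$ by (G7). Hence $(B,H)$ is a large pair for $w$, $B=B{\upharpoonright}s$, and $(B,H)\le(A^*,F^*)\le(A,F)$ since $H\le F_2\le F^*$ on $X_0$.

By \eqref{eq:A} it suffices to show that $p_B=s^\frown(w,B,H)$ forces $\sigma$. Suppose $r\le p_B$ forces $\neg\sigma$. By (E1) for $p_B$,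
\begin{equation}\label{eq:inB}
y\in E(r),\ \kappa(s)<\kappa(y)<\alpha\quad\text{imply}\quad y\in B,\ \kappa(y)\in X_0,\ f^r(y)\le H(\kappa(y)).
\end{equation}
Let $z_1,\dots,z_m$ be, in increasing order, the points $y$ of $r$ with $\kappa(s)<\kappa(y)<\alpha$, let $(b_k,h_k)$ be their large pairs, and let $(B',H')$ be the large pair of $r$ at $w$.

\emph{Case 1: for some $l$, $z_l\in B_1$ and $z_k\in B_0$ for all $k<l$.} Put $z=z_l$. For $k\le l$ with $\operatorname{lh}(z_k)>0$ we have $a\cap V_{\kappa(z_k)}\in\mathbb F(z_k)$, by the definition of $B_0$ if $k<l$ and because $a\cap V_{\kappa(z)}=a_z$ if $k=l$. Replace $b_k$ by $b_k\cap a$ for $k\le l$, obtaining $r'\le^*r$. We check $r'\le r_z$. The points of $r_z$ are those of $s$, $z$ and $w$, all points of $r'$. Let $y\in E(r')\setminus\{w\}$.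
\begin{itemize}
\item If $\kappa(y)\le\kappa(s)$, then $y\in E(p_B)$, and on this range $p_B$ and $r_z$ have the same extent and the same function $f$.
\item If $\kappa(s)<\kappa(y)<\kappa(z)$, then $y=z_k$ for some $k<l$ or $y\in b_k\cap a$ for some $k\le l$. So $y\in a$, which forces $i\ge1$, and $y\in a\cap V_{\kappa(z)}=a_z$. By \eqref{eq:inB}, $f^{r'}(y)\le H(\kappa(y))\le g(\kappa(y))=g_z(\kappa(y))$.
\item If $\kappa(y)=\kappa(z)$, then $y=z$ and $f^{r'}(z)\le H(\kappa(z))\le F_2(\kappa(z))$.
\item If $\kappa(y)>\kappa(z)$, then $y\in B\subseteq A^*$ and $f^{r'}(y)\le H(\kappa(y))\le F^*(\kappa(y))$. Also $F_2(\kappa(z))\subseteq f^{r'}(z)\in V_{\kappa(y)}$ by (E3), so $y$ lies in the last set of $r_z$ by \eqref{eq:lower}.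
\end{itemize}
So $r'\le r_z$ forces both $\sigma$ and $\neg\sigma$, a contradiction.

\emph{Case 2: there is a least $l$ with $z_l\notin B_0$, and $z_l\notin B_1$.} Then $z_l\in B_2$. So $\operatorname{lh}(z_l)>0$ and $Z_1\cap V_{\kappa(z_l)}$ belongs to one of the measures of $z_l$. Hence some $z\in Z_1$ is addable to $(b_l,h_l)$, and $z\in B_1$ by \eqref{eq:inB}. The condition $r+z\le p_B$ forces $\neg\sigma$, its points above $s$ begin with $z_1,\dots,z_{l-1},z$, and Case~1 applies to it.

\emph{Case 3: all $z_k$ are in $B_0$, possibly $m=0$.} As $Z_1\in W_i$, some $z\in Z_1$ is addable to $(B',H')$, again $z\in B_1$, and Case~1 applies to $r+z$.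

If some $z_l$ is not in $B_0$, the least such $l$ falls under Case~1 or Case~2, so the cases are exhaustive and the claim is proved.

\emph{Step 4: conclusion.} By the claim, for undecided $s$ the set $B^s=(A_2{\upharpoonright}s)\setminus(Z^+_s\cup Z^-_s)$ is in $\mathbb F(w)$. By normality, the set $A_3$ of $z\in A_2$ with $z\in B^s$ for all undecided $s\in V_{\kappa(z)}$ is in $\mathbb F(w)$. Suppose that no direct extension of $p$ decides $\sigma$. Then $\langle f\rangle$ is undecided for every $f\le f_0$, since $\langle f\rangle^\frown(w,A^*,F^*)\le^*p$. Let $r\le\langle f_0\rangle^\frown(w,A_3,F_2)$ decide $\sigma$, say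
\[r=\langle f'_0,(z_1,a_1,g_1),f_1,\dots,(z_m,a_m,g_m),f_m,(w,B,H)\rangle,\]
let $s_0=\langle f'_0\rangle$, and let $s_l$ be the initial segment ending with $f_l$. Then $z_l\in A_3$, $f_l\le F_2(\kappa(z_l))$ and $(B,H)\le(A_3,F_2)\le(A,F)$. We show by induction that $s_l$ is undecided; this holds for $s_0$. Let $s_l$ be undecided, $l<m$, $\beta=\kappa(z_{l+1})$ and $t=s_l{}^\frown(z_{l+1},a_{l+1},g_{l+1})\in T_\beta$. By \eqref{eq:lower}, $s_l\in V_\beta$, so $z_{l+1}\in B^{s_l}$, and therefore $t^\frown F_2(\beta)$ is undecided. Since $F_2(\beta)\in D(\beta)$ and $f_{l+1}\le F_2(\beta)$, the lower part $s_{l+1}=t^\frown f_{l+1}$ is undecided. So $s_m$ is undecided, while $r=s_m{}^\frown(w,B,H)$ decides $\sigma$. This contradicts \eqref{eq:A}.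
\end{proof}

\begin{lemma}\label{lem:absorb}
Let $q\in\mathbb P(\tau,w)$ be such that every $q'\le^*q$ has the Prikry property. Let $P_1$ be a poset with greatest element $1$ and $|P_1|\le\tau^{+3}$, let $\mu\le\tau^{+3}$, and let $\dot e$ be a $P_1\times\mathbb P(\tau,w)$-name with $(1,q)\Vdash\dot e\subseteq\mu$. Then there are $q^*\le^*q$ and a $P_1$-name $\dot e'$ with $(1,q^*)\Vdash\dot e=\dot e'$.
\end{lemma}

\begin{proof}
For $(p,\xi)\in P_1\times\mu$ let $\varphi_{p,\xi}$ be the statement, in the forcing language of $\mathbb P(\tau,w)$, that the generic filter meets the ground model set $\{q':(p,q')\Vdash\xi\in\dot e\}$. There are at most $\tau^{+3}<\tau^*$ such statements, so by Lemma~\ref{lem:structure}(ii) a $\le^*$-decreasing recursion gives $q^*\le^*q$ deciding all of them. Let $\dot e'=\{(\check\xi,p):q^*\Vdash\varphi_{p,\xi}\}$, and let $G_1\times G_2$ be generic with $q^*\in G_2$. If $\xi\in(\dot e')^{G_1}$, there is $p\in G_1$ with $q^*\Vdash\varphi_{p,\xi}$, so some $q'\in G_2$ has $(p,q')\Vdash\xi\in\dot e$, and $\xi\in\dot e^{G_1\times G_2}$. If $\xi\in\dot e^{G_1\times G_2}$,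 some $(p,q')\in G_1\times G_2$ forces this, so $\varphi_{p,\xi}$ holds in $V[G_2]$; as $q^*$ decides it, $q^*\Vdash\varphi_{p,\xi}$ and $\xi\in(\dot e')^{G_1}$.
\end{proof}

\begin{proposition}\label{prop:prikry}
Every condition of every $\mathbb P(\tau,w)$ has the Prikry property. Hence the conclusion of Lemma~\ref{lem:absorb} holds for every $q$.
\end{proposition}

\begin{proof}
We use induction on the number $n+1$ of points of $p$, for all $\tau$ and $w$ at once; $n=0$ is Lemma~\ref{lem:prikry0}. For $n\ge1$ cut at $w_n$: $\mathbb P(\tau,w)/p\cong P_1\times\mathbb P(\kappa(w_n),w)/p_2$ with $P_1=\mathbb P(\tau,w_n)/p_1$ of size at most $\kappa(w_n)^{++}$. The direct extensions of $p_2$ have a single point, so Lemma~\ref{lem:absorb} applies with $\kappa(w_n)$ for $\tau$ to a name for the subset of $1$ that contains $0$ iff $\sigma$ holds. It gives $q^*\le^*p_2$ and a $P_1$-name $\dot e'$. By induction some $p_1^*\le^*p_1$ decides $0\in\dot e'$. Then $(p_1^*,q^*)\le^*p$ decides $\sigma$.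
\end{proof}

\section{Cardinals of the generic extension}\label{sec:extension}

Let $u$ be as in Proposition~\ref{prop:u}, let $G$ be $\mathbb P(\omega,u)$-generic over $V$, and let
\[C=\{\kappa(v):v\in\mathrm{Pt}(p)\setminus\{u\}\text{ for some }p\in G\}.\]
If $v$ is a point of $q\in G$ and $p\in G$, a common extension $r$ gives $v\in E(r)\subseteq E(p)$. So
\begin{equation}\label{eq:C}
C\subseteq\{\kappa(y):y\in E(p)\}\qquad\text{for every }p\in G.
\end{equation}
Let $v\ne u$ be a point of $p\in G$. By Lemma~\ref{lem:structure}(i) and the product lemma, $G$ induces mutually generic filters $G_1$ for $\mathbb P(\omega,v)/p_1$ and $G_2$ for $\mathbb P(\kappa(v),u)/p_2$ with $V[G]=V[G_1][G_2]=V[G_2][G_1]$. Closing upward, we regard them as generic for $\mathbb P(\omega,v)$ and $\mathbb P(\kappa(v),u)$. Expressions such as $\kappa(v)^{+3}$ and $\alpha^*$ are computed in $V$.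

\begin{lemma}\label{lem:subsets}
In this situation every subset of $\kappa(v)^{+3}$ in $V[G]$ belongs to $V[G_1]$.
\end{lemma}

\begin{proof}
Let $\dot e$ be a name that $(p_1,p_2)$ forces to be a subset of $\kappa(v)^{+3}$. As $|\mathbb P(\omega,v)|\le\kappa(v)^{++}$, Proposition~\ref{prop:prikry} shows that the $q^*$ for which some $\mathbb P(\omega,v)/p_1$-name $\dot e'$ has $(p_1,q^*)\Vdash\dot e=\dot e'$ are dense below $p_2$. One of them is in $G_2$.
\end{proof}

\begin{lemma}\label{lem:club}
$C$ is closed unbounded in $\kappa$. If $\alpha<\beta$ are consecutive elements of $C\cup\{\omega\}$, then no ordinal in $(\alpha^*,\beta)$ is a cardinal of $V[G]$.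
\end{lemma}

\begin{proof}
Since $\operatorname{lh}(u)\ge1$, any condition can be extended by a point $z\ne u$ with $\kappa(z)$ above a given ordinal below $\kappa$; so $C$ is unbounded. Let $\omega<\lambda<\kappa$ and let $p$ have no point $v$ with $\kappa(v)=\lambda$. Take $l$ with $\kappa(w_l)<\lambda<\kappa(w_{l+1})$ and replace $A_{l+1}$ by $\{z\in A_{l+1}:\kappa(z)>\lambda\}$. By \eqref{eq:C} the resulting direct extension forces $C\cap\lambda\subseteq\kappa(w_l)+1$. By density, $\lambda\in C$ or $\lambda$ is not a limit point of $C$.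

For the second claim take $p\in G$ with $\alpha=\kappa(w_l)$ and $\beta=\kappa(w_{l+1})$ for some $l<n+1$ with $w_{l+1}\neq u$; the two are adjacent in $p$ because $C\cap(\alpha,\beta)=\emptyset$. Suppose $\operatorname{lh}(w_{l+1})>0$. Every $q\le p$ either has a point strictly between $w_l$ and $w_{l+1}$ or acquires one by adding a point from its large pair at $w_{l+1}$. By density $C\cap(\alpha,\beta)\ne\emptyset$, a contradiction. So $\operatorname{lh}(w_{l+1})=0$. Cutting at $w_{l+1}$ and, if $l>0$, at $w_l$ exhibits $\mathrm{Col}(\alpha^*,<\beta)/f_l$ as a factor of $\mathbb P(\omega,u)/p$, by Example~\ref{ex:short}.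
\end{proof}

\begin{lemma}\label{lem:limit}
Every uncountable limit cardinal $\lambda<\kappa$ of $V[G]$ is a limit point of $C$, and so belongs to $C$.
\end{lemma}

\begin{proof}
Otherwise, as $C$ is closed, $\alpha=\max((C\cup\{\omega\})\cap\lambda)$ exists. Let $\beta=\min(C\setminus\lambda)$. Then $\alpha<\beta$ are consecutive in $C\cup\{\omega\}$ and $\lambda\le\beta$, so by Lemma~\ref{lem:club} the $V[G]$-cardinals in $(\alpha,\lambda)$ are among the four ordinals $\alpha^{+m}$, $1\le m\le4$. But a limit cardinal above $\alpha$ has infinitely many cardinals between $\alpha$ and itself.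
\end{proof}

It remains to see that $\kappa$ stays inaccessible. The repeat point enters as follows. For $p'=s'^\frown(u,A',F')$ the triple $u$ is a candidate of $j(p')$, and adding it reproduces $p'$ as the part up to $u$. So $j(p')$ is compatible with the concatenation $(p',q_2)$ whenever the tail $q_2$, a condition of $\mathbb P(\kappa,j(u))^M$ with a single point, has a first entry $g$ compatible with the promise $j(F')(\kappa)$. We must fix $q_2$ before $p'$ is known. This is possible if $g=j(F_1)(\kappa)$ with $F_1\in\mathcal F$, since any two such values have a common extension $q_\zeta$. To obtain $g$ in this form we describe the required property by a dense system on $\kappa$.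

\begin{lemma}\label{lem:R}
Let $\tau<\kappa$ be $\omega$ or inaccessible. Then $\mathbb P(\tau,u)$ forces that no function from $\tau^{++}$ to $\kappa$ is cofinal.
\end{lemma}

\begin{proof}
Let $p=s^\frown(u,A,F)\Vdash\dot f:\tau^{++}\to\kappa$, where $A=A{\upharpoonright}s$. We find an extension of $p$ forcing that $\dot f$ is bounded.

\emph{A dense system.} Call $z$ \emph{relevant} if $\operatorname{lh}(z)>0$ and $z$ is addable to $(A,F)$. For relevant $z$, cutting at $z$ gives $p+z=(p^z,p_z)$ with $p^z=s^\frown(z,(A,F){\upharpoonright}z)$ and $p_z=\langle F(\kappa(z))\rangle^\frown(u,A,F)\in\mathbb P(\kappa(z),u)$. Let $P_z=\mathbb P(\tau,z)/p^z$, and let $\dot e_z$ be a $P_z\times\mathbb P(\kappa(z),u)/p_z$-name for $\{\xi<\tau^{++}:\dot f(\xi)<\kappa(z)\}$. Let $D_z$ be the set of $g\in\mathrm{Col}(\kappa(z)^*,<\kappa)$ such that either $g$ is incompatible with $F(\kappa(z))$, or $g\le F(\kappa(z))$ and there are a large pair $(B,H)\le(A,F)$ for $u$ and a $P_z$-name $\dot e'$ with $(p^z,\langle g\rangle^\frown(u,B,H))\Vdash\dot e_z=\dot e'$. The set $D_z$ is open,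 because extending $g$ extends $\langle g\rangle^\frown(u,B,H)$. It is dense: if $g_0$ is compatible with $F(\kappa(z))$, apply Proposition~\ref{prop:prikry} in $\mathbb P(\kappa(z),u)$ to $q=\langle g_0\cup F(\kappa(z))\rangle^\frown(u,A,F)$, noting $|P_z|\le\kappa(z)^{++}$ and $\tau^{++}<\kappa(z)$; the first entry of $q^*$ is in $D_z$. For inaccessible $\beta<\kappa$ let $D'(\beta)$ be the set of $g\in\mathrm{Col}(\beta^*,<\kappa)$ that lie in $D_z$ for all relevant $z$ with $\kappa(z)=\beta$. This is an intersection of at most $\beta^{+3}$ dense open subsets of a $<\beta^{+4}$-closed poset, so $D'$ is a dense system. By (G6) and Lemma~\ref{lem:basic}(iv) there is $F_1\in\mathcal F$ with $F_1(\beta)\in D'(\beta)$ and $F_1(\beta)\le F(\beta)$ for $U$-almost all $\beta$. Put $g=j(F_1)(\kappa)$. Then $g\in j(D')(\kappa)$, $g\le j(F)(\kappa)$, and $q_\zeta\le g$ for some $\zeta$.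

\emph{The tail.} Work in $M$ with $j(\mathbb P(\tau,u))=\mathbb P(\tau,j(u))^M$ and $j(p)=s^\frown(j(u),j(A),j(F))$. The triple $u$ is relevant for $j(p)$: it is good in $M$, $\operatorname{lh}(u)=\rho>0$, $u\in j(A)$ by Proposition~\ref{prop:u}, and $(j(A)\cap V_\kappa,j(F){\upharpoonright}\kappa)=(A,F)$. The poset $\mathbb P(\tau,u)$ is the same in $M$ and $V$, as its conditions are built from elements and subsets of $V_\kappa$ and from $u$. So the lower factor of $j(p)+u$ is $P_u=\mathbb P(\tau,u)/p$. Since $g\in j(D')(\kappa)$ and $g\le j(F)(\kappa)$, there are in $M$ a large pair $(B,H)\le(j(A),j(F))$ for $j(u)$ and a $P_u$-name $\dot e'$ such that $q_2=\langle g\rangle^\frown(j(u),B,H)$ satisfies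
\[M\models(p,q_2)\Vdash\{\xi<\tau^{++}:j(\dot f)(\xi)<\kappa\}=\dot e'.\]
Note that $(p,q_2)\le j(p)+u\le j(p)$.

If in $M$ some $p_1\le p$ forces $\dot e'=\tau^{++}$, then $(p_1,q_2)\le j(p)$ forces the range of $j(\dot f)$ to be included in $\kappa<j(\kappa)$. By elementarity some $q\le p$ forces $\dot f$ to be bounded below $\kappa$, as desired.

Otherwise there are $p_1\le p$ and $\xi<\tau^{++}$ such that $p_1\Vdash\xi\notin\dot e'$ in $M$, so $(p_1,q_2)\Vdash j(\dot f)(\xi)\ge\kappa$. We derive a contradiction. In $V$ take $p'=s'^\frown(u,A',F')\le p_1$, with $A'=A'{\upharpoonright}s'$, and $\eta<\kappa$ such that $p'\Vdash\dot f(\xi)=\eta$. Then in $M$ the condition $j(p')=s'^\frown(j(u),j(A'),j(F'))$ forces $j(\dot f)(\xi)=\eta<\kappa$. Since $F'\in\mathcal F$ and the $q_\zeta$ are decreasing, there is $\zeta'$ with $q_{\zeta'}\le g$ and $q_{\zeta'}\le j(F')(\kappa)$. By Lemma~\ref{lem:pairs}(i) in $M$, let $(B'',H'')$ be a large pair for $j(u)$ below $(B,H)$ and $(j(A'),j(F'))$, and let $r=(p',\langle q_{\zeta'}\rangle^\frown(j(u),B'',H''))$. Then $r\le^*(p',q_2)\le(p_1,q_2)$.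 Also $r\le j(p')$: on the range of $s'$ the two conditions coincide; $A'\subseteq j(A')$ and $F'=j(F'){\upharpoonright}\kappa$; $u\in j(A')$ by Proposition~\ref{prop:u} and $f^r(u)=q_{\zeta'}\le j(F')(\kappa)$; and $(B'',H'')\le(j(A'),j(F'))$. So $r$ forces both $j(\dot f)(\xi)\ge\kappa$ and $j(\dot f)(\xi)<\kappa$.
\end{proof}

\begin{proposition}\label{prop:inacc}
$\kappa$ is inaccessible in $V[G]$. Hence $W=(V_\kappa)^{V[G]}$ is a transitive model of ZFC.
\end{proposition}

\begin{proof}
Let $\mu<\kappa$. By Lemma~\ref{lem:club} there is a point $v\ne u$ of some $p\in G$ with $\tau=\kappa(v)\ge\mu$; factor at $v$ and let $P_1=\mathbb P(\omega,v)$, so $|P_1|\le\tau^{++}$ in $V$. Suppose $f:\mu\to\kappa$ in $V[G]=V[G_2][G_1]$ is cofinal, and let $\dot f\in V[G_2]$ be a $P_1$-name for it. In $V[G_2]$, map $(\xi,r)\in\mu\times P_1$ to the ordinal $\eta<\kappa$ with $r\Vdash\dot f(\xi)=\eta$, if there is one, and to $0$ otherwise. The range includes the range of $f$, and the domain injects into $\tau^{++}$ in $V$. So $V[G_2]$ has a cofinal map from $\tau^{++}$ to $\kappa$, contradicting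 Lemma~\ref{lem:R}. Thus $\kappa$ is regular. By Lemma~\ref{lem:subsets}, $P(\mu)^{V[G]}=P(\mu)^{V[G_1]}$, and $\kappa$ is inaccessible in $V[G_1]$ because $|P_1|<\kappa$. So $2^\mu<\kappa$ in $V[G]$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $W$ be as in Proposition~\ref{prop:inacc} and let $\lambda$ be an uncountable limit cardinal of $W$, equivalently an uncountable limit cardinal of $V[G]$ below $\kappa$. By Lemma~\ref{lem:limit} there is a point $v\neq u$ of some $p\in G$ with $\kappa(v)=\lambda$. As $v$ is good, $(\bigstar)_\lambda$ holds in $V$. Factor at $v$ and let $P_1=\mathbb P(\omega,v)$.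

By Lemma~\ref{lem:meets}, $P_1$ carries a $\lambda$-stem structure, and $\lambda$ is a cardinal of $V[G_1]\subseteq V[G]$. By Proposition~\ref{prop:transfer}, $P_1$ is $\lambda^+$-c.c., $(\lambda^+)^{V[G_1]}=(\lambda^+)^V$, and statements (1) and (2) hold for $\lambda$ in $V[G_1]$. The chain condition also gives $(\lambda^{++})^{V[G_1]}=(\lambda^{++})^V$.

By Lemma~\ref{lem:subsets}, $V[G_1]$, $V[G]$ and $W$ have the same subsets of $(\lambda^{+3})^V$. A function collapsing $(\lambda^+)^V$ or $(\lambda^{++})^V$ is coded by such a subset, so the three models have the same $\lambda^+$ and $\lambda^{++}$. Statements (1) and (2) concern only subsets of $\lambda^+$, their cardinalities and cofinalities, and families of at most $\lambda^+$ such subsets, and all of these are coded by subsets of $\lambda^+$. So (1) and (2) hold in $W$.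

For (3), $V$ has $\lambda^{++}$ subsets of $\lambda$, so $2^\lambda\ge\lambda^{++}$ in $W$. Every subset of $\lambda$ in $W$ has a nice $P_1$-name, consisting of $\lambda$ antichains of size at most $\lambda$ in a poset of size at most $\lambda^{++}$. In $V$ the number of such names is at most $(\lambda^{++})^\lambda=(2^\lambda)^\lambda=\lambda^{++}$. Hence $2^\lambda=\lambda^{++}$ in $W$. Every singular cardinal is an uncountable limit cardinal, so the proof is complete. \qed

\begin{thebibliography}{9}

\bibitem{Cu} Cummings, \emph{Iterated forcing and elementary embeddings}.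

\bibitem{GS} Shimon Garti and Saharon Shelah, \emph{Superclub, splitting, separating statements}, arXiv:2302.00904 (2023).

\bibitem{Gi} Gitik, Ann. Pure Appl. Logic \textbf{51} (1991).

\bibitem{Sh} Saharon Shelah, \emph{Diamonds}, Proc. Amer. Math. Soc. \textbf{138} (2010).

\end{thebibliography}
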